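\theoremstyle{plain}
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{A $\sigma$-compact space without transfinite dimension\\ whose compact subsets have dimension at most $\omega$}


\begin{abstract}
We construct a countable-dimensional $\sigma$-compact subspace $H$ of the Hilbert cube that has no transfinite small inductive dimension, although $\operatorname{ind}C\le\omega$ for every compact $C\subset H$. The space is a disjoint union of countably many finite-dimensional cubes, and every separable completely metrizable space containing a copy of a nonempty open subset of $H$ contains a Hilbert cube. The bound $\omega$ is the smallest possible: if all compact subsets of a $\sigma$-compact space $X$ are finite-dimensional, then $\operatorname{ind}X\le\omega$.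
\end{abstract}

\section{The question and the answer}

All spaces are separable and metrizable. The transfinite small inductive dimension is defined by $\operatorname{ind}\emptyset=-1$ and, for an ordinal $\alpha$, by declaring $\operatorname{ind}X\le\alpha$ if every point of $X$ has arbitrarily small open neighborhoods $U$ with $\operatorname{ind}\partial U<\alpha$; then $\operatorname{ind}X$ is the least such $\alpha$. If there is no such $\alpha$, we say that $X$ \emph{has no ind}. A space is \emph{countable-dimensional} if it is the union of countably many zero-dimensional subspaces.

For compact spaces the two notions fit together well: every compact subset of a countable-dimensional space has ind, and its value is a countable ordinal. Now let $H$ be a countable-dimensional space that is only $\sigma$-compact. All its compact subsets have ind. If $H$ itself has ind, say $\operatorname{ind}H=\alpha$, then $\operatorname{ind}C\le\alpha$ for every compact $C\subset H$, because ind is monotone: boundaries taken in a subspace are contained in the boundaries taken in the whole space. Moreover, $\alpha$ is countable: by the Lindel\"of property $H$ has a countable base of sets $U$ with $\operatorname{ind}\partial U<\alpha$;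 by induction the ordinals $\operatorname{ind}\partial U$ are countable, and so is $\alpha\le\sup_U(\operatorname{ind}\partial U+1)$. So a common countable bound for the dimensions of compact subsets is \emph{necessary} for the existence of $\operatorname{ind}H$. Is it sufficient?

For finite bounds it is: if all compact subsets of a $\sigma$-compact space have dimension at most $n$, the countable sum theorem gives dimension at most $n$ for the whole space. One may hope that $\sigma$-compactness helps in the same way at infinite ordinals. Without $\sigma$-compactness the hope is vain: it is known that there is a countable-dimensional absolute $G_{\delta\sigma}$-set $E$ that has no ind, although its compact subsets are at most zero-dimensional. The question for $\sigma$-compact spaces was posed by E.~Pol and R.~Pol \cite{PP}: do there exist a countable-dimensional $\sigma$-compact space $H$ with no ind and a countable ordinal $\alpha$ such that $\operatorname{ind}C\le\alpha$ for all compact $C\subset H$? We show that they do, and that the phenomenon already occurs at the first infinite ordinal.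

\begin{theorem}\label{thm:main}
There is a $\sigma$-compact space $H\subset I^\omega$, a disjoint union of countably many finite-dimensional compacta (hence countable-dimensional), such that
\begin{enumerate}
\item[(i)] $\operatorname{ind}C\le\omega$ for every compact $C\subset H$; in fact every point of $C$ has arbitrarily small open neighborhoods in $C$ with finite-dimensional boundary;
\item[(ii)] $H$ has no ind.
\end{enumerate}
\end{theorem}

For the large inductive dimension, $\operatorname{Ind}X\le\alpha$ means that for any disjoint closed sets $A,B\subset X$ there is an open $U$ with $A\subset U$, $\overline U\cap B=\emptyset$ and $\operatorname{Ind}\partial U<\alpha$ (and $\operatorname{Ind}\emptyset=-1$).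

\begin{theorem}\label{thm:strong}
The space $H$ constructed below satisfies Theorem~\ref{thm:main} and has the following further properties.
\begin{enumerate}
\item[(i)] If $U\ne\emptyset$ is open in $H$, then every separable completely metrizable space containing a copy of $U$ contains a Hilbert cube. Moreover, no nonempty open subset of $H$ has ind.
\item[(ii)] $\operatorname{Ind}C\le\omega$ for every compact $C\subset H$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $X$ be $\sigma$-compact.
\begin{enumerate}
\item[(i)] If $\operatorname{ind}C<\omega$ for every compact $C\subset X$, then $\operatorname{ind}X$ exists and $\operatorname{ind}X\le\omega$.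
\item[(ii)] If $\operatorname{ind}C\le n<\omega$ for every compact $C\subset X$, then $\operatorname{ind}X\le n$.
\end{enumerate}
\end{theorem}

Thus, for $\sigma$-compact spaces, no bound $\alpha<\omega$, and not even the condition that $\operatorname{ind}C<\omega$ for all compact $C$, is compatible with the absence of ind, so $\omega$ in Theorem~\ref{thm:main} is optimal. It is also attained by a compact subset of $H$ (Example~\ref{ex:omega}).

\paragraph{Plan.} By a theorem of Hurewicz, proved in Section~\ref{sec:hurewicz}, a space with ind is contained in a countable-dimensional $G_\delta$-set. So to exclude ind it suffices that every $G_\delta$-set around $H$ contains a Hilbert cube. A very simple $\sigma$-compact space has this property, and the proof shows how little of that space is really used. In Section~\ref{sec:construction} we replace this space by a thin one, assembled from small disjoint cubes. Section~\ref{sec:gdelta} shows that the thin space still forces Hilbert cubes, Section~\ref{sec:compact} that its compact subsets are small, and Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}.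

\section{Facts used}\label{sec:facts}

The following facts of dimension theory can be found in Engelking's book \cite{E}.

\begin{enumerate}
\item[(F1)] For finite values, $\operatorname{ind}=\operatorname{Ind}=\dim$. This dimension is monotone with respect to arbitrary subspaces, and $\dim I^d=d$. Countable-dimensionality passes to subspaces.
\item[(F2)] \emph{Sum theorem.} If $X$ is the union of countably many closed subsets of dimension $\le n$, then $\dim X\le n$. In particular, $\dim X\le n$ if $X$ is $\sigma$-compact and all its compact subsets have dimension $\le n$.
\item[(F3)] \emph{Decomposition theorem.} If $n\ge1$ and $\dim X\le n$, then $X=A\cup B$ with $\dim A\le0$ and $\dim B\le n-1$. Consequently, finite-dimensional spaces are countable-dimensional.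
\item[(F4)] \emph{Separation theorem.} If $Z\subset X$, $\dim Z\le0$, and $A,B\subset X$ are disjoint and closed, there is a partition between $A$ and $B$ missing $Z$. Consequently, there is an open $U$ with $A\subset U\subset X\setminus B$ and $\partial U\cap Z=\emptyset$.
\item[(F5)] \emph{Hurewicz's theorem.} The Hilbert cube is not countable-dimensional.
\end{enumerate}

We also use some general topology.

\begin{enumerate}
\item[(F6)] \emph{Sierpi\'nski's theorem.} A continuum is not the union of a countable family of at least two pairwise disjoint nonempty closed sets. So a continuum covered by a countable disjoint family of closed sets lies in one of them.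
\item[(F7)] \emph{Lavrentieff's theorem.} A homeomorphism between subspaces of two completely metrizable spaces extends to a homeomorphism between $G_\delta$-sets containing these subspaces.
\item[(F8)] If an equivalence relation on a compact metrizable space $C$ is closed in $C\times C$, the quotient space is compact and metrizable. The relation ``$a$ and $b$ lie in the same component of $C$'' is closed, and its quotient, the \emph{space of components} of $C$, is zero-dimensional (for $C\ne\emptyset$).
\end{enumerate}

\section{What it takes to have no ind}\label{sec:hurewicz}

\begin{lemma}[Hurewicz]\label{lem:hurewicz}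
Let $(M,\rho)$ be a separable metric space. If $X\subset M$ and $\operatorname{ind}X\le\alpha$, then $X\subset G$ for some countable-dimensional $G_\delta$-set $G$ in $M$.
\end{lemma}

The idea is to extend a base of $X$ with small boundaries to open sets of $M$. Outside the boundaries of the extended sets one finds a zero-dimensional set, and the boundaries themselves are treated by induction.

\begin{proof}
We use induction on $\alpha$. For $\alpha=-1$ take $G=\emptyset$. Let $\alpha\ge0$. By the Lindel\"of property there is, for each $j\ge1$, a countable cover $\mathcal U_j$ of $X$ by nonempty open subsets of $X$ of diameter $<1/j$ whose boundaries $\partial_XU$ in $X$ satisfy $\operatorname{ind}\partial_XU<\alpha$. With $\rho(z,\emptyset)=\infty$, put for $U\in\mathcal U_j$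
\[
\tilde U=\{z\in M:\ \rho(z,U)<\rho(z,X\setminus U)\ \text{ and }\ \rho(z,U)<1/j\}
\]
(this set depends also on $j$). It is open in $M$, $\operatorname{diam}\tilde U\le 3/j$, and $\tilde U\cap X=U$: if $x\in U$, then $\rho(x,U)=0<\rho(x,X\setminus U)$, because $U$ is open in $X$; if $x\in X\setminus U$, then $\rho(x,X\setminus U)=0$.

We claim that $X\cap\partial\tilde U\subset\partial_XU$. Let $x\in X\cap\partial\tilde U$. As $\tilde U$ is open, $x\notin\tilde U$, so $x\notin U$ and $\rho(x,X\setminus U)=0$. As $x$ is in the closure of $\tilde U$, $\rho(x,U)\le\rho(x,X\setminus U)=0$. Thus $x$ lies in the closure of $U$ but not in $U$.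

By the inductive hypothesis there is a countable-dimensional $G_\delta$-set $T_U\supset\partial_XU$ in $M$. Put
\[
G=\bigcap_{j}\ \bigcup_{U\in\mathcal U_j}\tilde U\ \ \setminus\ \ \bigcup_{j}\ \bigcup_{U\in\mathcal U_j}(\partial\tilde U\setminus T_U).
\]
Each $\partial\tilde U\setminus T_U$ is an $F_\sigma$-set, and it misses $X$ by the claim. So $G$ is a $G_\delta$-set containing $X$. Let $G_0=G\setminus\bigcup_{j}\bigcup_{U\in\mathcal U_j}\partial\tilde U$. For each $j$, the sets $\tilde U\cap G_0$ with $U\in\mathcal U_j$ are clopen in $G_0$, cover $G_0$ and have diameter $\le3/j$. Hence $\operatorname{ind}G_0\le0$. Finally, $G$ is the union of $G_0$ and the countably many sets $G\cap\partial\tilde U\subset T_U$, which are countable-dimensional.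
\end{proof}

By Lemma~\ref{lem:hurewicz}, (F1) and (F5), a subset of a separable metric space $M$ has no ind as soon as every $G_\delta$-set of $M$ containing it contains a Hilbert cube. Here is a very simple countable-dimensional $\sigma$-compact space with this property.

\begin{example}\label{ex:model}
Let $F\subset I^\omega$ be the set of points with only finitely many nonzero coordinates. It is the union of the cubes $I^n\times\{(0,0,\dots)\}$, so it is $\sigma$-compact and, by (F3), countable-dimensional. Let $G=\bigcap_{n\ge0}G_n\supset F$ with $G_n$ open. We choose $1\ge\varepsilon_1\ge\varepsilon_2\ge\cdots>0$ such that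
\[
[0,\varepsilon_1]\times\dots\times[0,\varepsilon_n]\times[0,\varepsilon_{n+1}]\times[0,\varepsilon_{n+1}]\times\cdots\ \subset\ G_n\qquad(n\ge0).
\]
Given $\varepsilon_1,\dots,\varepsilon_n$, the compact cube $C_n=[0,\varepsilon_1]\times\dots\times[0,\varepsilon_n]\times\{(0,0,\dots)\}$ lies in $F\subset G_n$. As $G_n$ is open, it contains all points sufficiently close to $C_n$, so a small $\varepsilon_{n+1}$ works. The Hilbert cube $\prod_i[0,\varepsilon_i]$ then lies in all $G_n$, hence in $G$. Therefore $F$ has no ind.
\end{example}

The trouble with $F$ is that it is too generous: at every point, cubes of all dimensions are attached to one another, and the argument gives no bound for the dimensions of compact subsets. But the argument is also wasteful. It does not need $C_n\subset F$. It needs only that \emph{every open set containing the space contains some cube that can serve as $C_n$}. This can be arranged with a space in which all continua are small.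

\section{The construction}\label{sec:construction}

\subsection{Two colors on a square}\label{sub:square}

Divide $I=[0,1]$ into $N$ equal closed intervals ($N\ge2$), let $Z^0$ be the union of those in even position and $Z^1$ the union of those in odd position. Let $Q_0,Q_1$ be disjoint countable dense subsets of $(0,1)$, and put
\[
S=(Z^0\times Q_0)\cup(Z^1\times Q_1)\subset I\times I .
\]
The set $S$ is a countable disjoint union of segments of length $1/N$, so by Sierpi\'nski's theorem every continuum in $S$ has diameter at most $1/N$. Nevertheless, \emph{every open set $W\supset S$ contains a full slice $I\times\{t\}$}. Indeed, $T_j=\{t\in(0,1):Z^j\times\{t\}\subset W\}$ is open, since $Z^j$ is compact, and contains $Q_j$, so it is dense. Hence $T_0\cap T_1\neq\emptyset$, and $I\times\{t\}\subset W$ for every $t\in T_0\cap T_1$.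

We do not know in advance which $t$ will work, and the set $S$ contains no full slice at all. The price for forcing a slice is one sacrificed coordinate, the height $t$. This is why we shall work in a product of squares: in the $n$-th square, one coordinate $x_n$ will become free in the final Hilbert cube and the other, $s_n$, will be fixed at a suitable height. The trick works equally well with any finite number of colors.

\subsection{The space $H$}

Let $M=\prod_{i\ge1}(I\times I)$, a Hilbert cube, which we identify with $I^\omega$, with points $z=(x_i,s_i)_{i\ge1}$; write also $z_i=(x_i,s_i)$. Use the metric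
\[
\rho(z,z')=\sum_{i\ge1}2^{-i}\bigl(|x_i-x_i'|+|s_i-s_i'|\bigr),
\]
and let
\[
M_n=\{z\in M:\ x_i=s_i=0\ \text{ for } i>n\},\qquad M_1\subset M_2\subset\cdots .
\]
We write points of $M_n$ as $(y,s_n)$ with $y=(x_1,s_1,\dots,x_{n-1},s_{n-1},x_n)\in I^{2n-1}$; thus $M_n=I^{2n-1}\times I$, where the last factor is the height $s_n$.

\emph{Grids.} For $n,l\ge1$ let $N_{n,l}=2^{n+l+1}$ and let $\mathcal R_{n,l}$ be the family of all cubes
\[
R=\prod_{j=1}^{2n-1}\Bigl[\tfrac{a_j}{N_{n,l}},\tfrac{a_j+1}{N_{n,l}}\Bigr],\qquad a_j\in\{0,1,\dots,N_{n,l}-1\}.
\]
They cover $I^{2n-1}$. Give $R$ the color $c(R)=\sum_{j}2^{j-1}r_j$, where $r_j\in\{0,1\}$ is the residue of $a_j$ modulo $2$. There are $2^{2n-1}$ colors, $0,1,\dots,2^{2n-1}-1$. \emph{Different cubes in $\mathcal R_{n,l}$ of the same color are disjoint}: for some $j$ their indices $a_j\ne a_j'$ differ but have the same parity, so $|a_j-a_j'|\ge2$, and the $j$-th edges are disjoint.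

\emph{Heights.} Let $J_l=(\frac1{l+1},\frac1l)$ for $l\ge1$, and $Q_c=\mathbb Q+c\sqrt2$ for $c=0,1,2,\dots$. The sets $Q_c$ are countable, pairwise disjoint and dense in $\mathbb R$.

\emph{Cells.} An \emph{$(n,l)$-cell} is a set
\[
D=R\times\{q\}\subset M_n,\qquad R\in\mathcal R_{n,l},\quad q\in J_l\cap Q_{c(R)} .
\]
Let $H_n$ be the union of all $(n,l)$-cells with $l\ge1$, and $H=\bigcup_{n\ge1}H_n$; see Figure~\ref{fig:H1}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.05,yscale=0.85]
\draw (0,0) rectangle (8,6);
\foreach \h in {5.6,4.7,3.8} {\foreach \a in {0,4} {\draw[very thick] (\a,\h)--(\a+2,\h);}}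
\foreach \h in {5.2,4.2,3.4} {\foreach \a in {2,6} {\draw[very thick,gray] (\a,\h)--(\a+2,\h);}}
\foreach \h in {2.8,2.4} {\foreach \a in {0,2,4,6} {\draw[very thick] (\a,\h)--(\a+1,\h);}}
\foreach \h in {2.6,2.2} {\foreach \a in {1,3,5,7} {\draw[very thick,gray] (\a,\h)--(\a+1,\h);}}
\foreach \a in {0,1,2,3,4,5,6,7} {\draw[very thick] (\a,1.85)--(\a+0.5,1.85); \draw[very thick,gray] (\a+0.5,1.65)--(\a+1,1.65);}
\foreach \h in {3,2,1.5} {\draw[dotted] (0,\h)--(8,\h);}
\node at (4,0.8) {$\vdots$};
\node[right] at (8,6) {$s_1=1$};
\node[right] at (8,3) {$1/2$};
\node[right] at (8,2) {$1/3$};
\node[right] at (8,1.5) {$1/4$};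
\node[right] at (8,0) {$0$};
\node[below] at (4,0) {$x_1$};
\end{tikzpicture}
\caption{Schematic picture of $H_1\subset I\times I$, with two colors (black and gray); only a few of the countably many heights are drawn, and the number of segments is reduced. In each band $\frac1{l+1}<s_1<\frac1l$, black segments sit at a dense set of heights and gray segments at another, disjoint dense set of heights. The segments get shorter as the height tends to $0$. Every open set containing $H_1$ contains full horizontal slices in every band.}
\label{fig:H1}
\end{figure}

\begin{lemma}\label{lem:cells}
\begin{enumerate}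
\item[(i)] There are countably many cells. An $(n,l)$-cell is a cube of dimension $2n-1$ and of diameter $<2^{-n-l}$.
\item[(ii)] $H_n\cap M_m=\emptyset$ for $n>m$, so $H\cap M_m=H_1\cup\dots\cup H_m$.
\item[(iii)] Different cells are disjoint.
\end{enumerate}
Hence $H$ is $\sigma$-compact, countable-dimensional, and a disjoint union of countably many finite-dimensional compacta. Every continuum in $H$ lies in a single cell.
\end{lemma}

\begin{proof}
(i) The diameter of an $(n,l)$-cell is at most $\frac{2}{N_{n,l}}\sum_{i=1}^n2^{-i}<\frac2{N_{n,l}}=2^{-n-l}$. The rest is clear from the definition.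

(ii) On $H_n$ we have $s_n>0$, while $s_n=0$ on $M_m$ if $m<n$. For $n\le m$, $H_n\subset M_n\subset M_m$.

(iii) For cells in $H_m$ and $H_n$ with $m<n$ this follows from (ii), since $H_m\subset M_m$. Let $R\times\{q\}$ and $R'\times\{q'\}$ be different cells in $H_n$. If $q\ne q'$, they are disjoint. If $q=q'$, then this number determines $l$, because the intervals $J_l$ are disjoint, and it determines the color, because the sets $Q_c$ are disjoint. So $R\neq R'$ are cubes of $\mathcal R_{n,l}$ of the same color, hence disjoint.

The first consequence is immediate from (i), (iii) and (F3). The second is Sierpi\'nski's theorem (F6).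
\end{proof}

The smallness in (i) has two sources. Cells are small if $n$ is large, and for fixed $n$ they are small near the face $s_n=0$ of $M_n$, which contains all $M_m$ with $m<n$. Both will be needed in Section~\ref{sec:compact}.

\section{$G_\delta$-sets around open subsets of $H$}\label{sec:gdelta}

First comes the general form of the observation about the square. The closed set $B$ is there because we want a local statement.

\begin{lemma}\label{lem:slice}
Let $n\ge1$, let $B\subset M$ be closed and $W\subset M$ open with $H_n\cap B\subset W$. For every $\varepsilon>0$ there is $t\in(0,\varepsilon)$ such that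
\[
B\cap M_n\cap\{s_n=t\}\subset W .
\]
\end{lemma}

\begin{proof}
Choose $l$ with $1/l\le\varepsilon$. For each color $c\in\{0,\dots,2^{2n-1}-1\}$ let $Z^c$ be the union of all $R\in\mathcal R_{n,l}$ with $c(R)=c$, a compact subset of $I^{2n-1}$, and let
\[
T_c=\{t\in J_l:\ B\cap(Z^c\times\{t\})\subset W\}.
\]
The set $J_l\setminus T_c$ is the intersection of $J_l$ with the projection to the height axis of the compact set $(B\setminus W)\cap(Z^c\times I)$. So $T_c$ is open in $J_l$. If $q\in J_l\cap Q_c$, then $Z^c\times\{q\}$ is a union of cells, so $B\cap(Z^c\times\{q\})\subset B\cap H_n\subset W$ and $q\in T_c$. Thus $T_c$ is open and dense in $J_l$. Take $t$ in the intersection of the finitely many sets $T_c$. As $\bigcup_cZ^c=I^{2n-1}$, the conclusion follows, and $0<t<1/l\le\varepsilon$.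
\end{proof}

\begin{proposition}\label{prop:cube}
Let $O$ be open in $M$ with $H\cap O\ne\emptyset$. Every $G_\delta$-set $G$ in $M$ with $H\cap O\subset G$ contains a Hilbert cube.
\end{proposition}

The proof is that of Example~\ref{ex:model}, with Lemma~\ref{lem:slice} supplying the cubes $C_n$.

\begin{proof}
Let $G=\bigcap_{n\ge1}G_n$ with $G_n$ open and $G_1\supset G_2\supset\cdots$. Pick $p\in H\cap O$, say $p\in H_m\subset M_m$, and let $B\subset O$ be a closed ball of positive radius about $p$. We choose $1\ge\varepsilon_{m+1}\ge\varepsilon_{m+2}\ge\cdots>0$ and $t_i\in(0,\varepsilon_i)$ for $i>m$ so that for every $n\ge m$ the set $P_n$ of all $z\in M$ with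
\[
\begin{aligned}
&z_i=p_i &&(i\le m),\\
&s_i=t_i,\ \ x_i\in[0,\varepsilon_i] &&(m<i\le n),\\
&x_i,\,s_i\in[0,\varepsilon_{n+1}] &&(i>n)
\end{aligned}
\]
is contained in $B\cap G_n$.

\emph{The case $n=m$.} As $p\in M_m$, the points of $P_m$ are within $\sum_{i>m}2^{-i}\cdot2\varepsilon_{m+1}\le2\varepsilon_{m+1}$ of $p$. Since $p$ lies in the open set $G_m$ and in the interior of $B$, a small $\varepsilon_{m+1}$ works.

\emph{The step to $n>m$.} Suppose $\varepsilon_{m+1},\dots,\varepsilon_n$ and $t_{m+1},\dots,t_{n-1}$ are chosen and $P_{n-1}\subset B$. Since $H_n\cap B\subset H\cap O\subset G_n$, Lemma~\ref{lem:slice} provides $t_n\in(0,\varepsilon_n)$ with $B\cap M_n\cap\{s_n=t_n\}\subset G_n$. Consider the compact cube $C_n$ of all $z$ with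
\[
z_i=p_i\ (i\le m),\qquad s_i=t_i,\ x_i\in[0,\varepsilon_i]\ (m<i\le n),\qquad x_i=s_i=0\ (i>n).
\]
It is contained in $M_n\cap\{s_n=t_n\}$. It is also contained in $P_{n-1}\subset B$, because $x_n,s_n\in[0,\varepsilon_n]$ on $C_n$. Hence $C_n\subset G_n$. By compactness, $G_n$ contains all points within some positive distance of $C_n$. Points of $P_n$ are within $2\varepsilon_{n+1}$ of $C_n$, so $P_n\subset G_n$ if $\varepsilon_{n+1}$ is small. If also $\varepsilon_{n+1}\le\varepsilon_n$, then $P_n\subset P_{n-1}\subset B$.

\emph{Conclusion.} Let $P$ be the set of all $z$ with $z_i=p_i$ for $i\le m$ and $s_i=t_i$, $x_i\in[0,\varepsilon_i]$ for $i>m$. It is a Hilbert cube. For $n\ge m$ we have $P\subset P_n$, because $x_i\le\varepsilon_i\le\varepsilon_{n+1}$ and $t_i<\varepsilon_i\le\varepsilon_{n+1}$ for $i>n$. So $P\subset G_n$ for all $n\ge m$, and $P\subset G$.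
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(ii) and Theorem~\ref{thm:strong}(i)]
Let $U\ne\emptyset$ be open in $H$, so $U=H\cap O$ with $O$ open in $M$. Suppose a separable completely metrizable space $Y$ contains a copy of $U$; we identify $U$ with this copy. By Lavrentieff's theorem (F7) the identity of $U$ extends to a homeomorphism between a $G_\delta$-set of $M$ and a $G_\delta$-set of $Y$, both containing $U$. The former contains a Hilbert cube by Proposition~\ref{prop:cube}, hence so does $Y$.

If $U$ had ind, then by Lemma~\ref{lem:hurewicz} some countable-dimensional $G_\delta$-set of $M$ would contain $U$. By Proposition~\ref{prop:cube} it would contain a Hilbert cube, contradicting (F1) and (F5). In particular, for $U=H$ we see that $H$ has no ind.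
\end{proof}

\section{Compact subsets of $H$}\label{sec:compact}

We begin with a simple infinite-dimensional compact subset of $H$.

\begin{example}\label{ex:omega}
Let $p=(y_0,s)\in H_1\subset M_1$. For $n\ge2$ the point $p$, as a point of $M_n$, is $(y,0)$ with $y=(y_0,s,0,\dots,0)\in I^{2n-1}$. Choose $R\in\mathcal R_{n,n}$ with $y\in R$ and $q\in J_n\cap Q_{c(R)}$. The cell $D_n=R\times\{q\}$ has dimension $2n-1$, and its points are within $2^{-2n}+2^{-n}$ of $p$. So $C=\{p\}\cup\bigcup_{n\ge2}D_n$ is a compact subset of $H$. It contains cubes of arbitrarily large dimension, so its ind is not finite. On the other hand, the cells $D_n$ are clopen in $C$, so $p$ has arbitrarily small clopen neighborhoods $\{p\}\cup\bigcup_{i\ge n}D_i$, while a point of $D_n$ has small neighborhoods in $D_n$, whose boundaries have dimension at most $2n-1$. Hence $\operatorname{ind}C=\omega$.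
\end{example}

In this example, high-dimensional cells shrink to $p$, and a boundary that avoids them is easily found. In general, let $C\subset H$ be compact and $p\in C\cap H_m$. Near $p$ there is the finite-dimensional part $C\cap M_m$, and pieces of cells of $H_n$ with $n>m$, of unbounded dimension, that may accumulate at all points of $C\cap M_m$. We want the boundary of a small neighborhood of $p$ to avoid all these pieces. A connected piece is avoided if it is treated as one point. So we collapse such pieces. Because they become small near $M_m$, this leaves $C\cap M_m$ intact, and what remains outside is zero-dimensional.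

\begin{proposition}\label{prop:compact}
Let $C\subset H$ be compact, $p\in C\cap H_m$, and let $V$ be an open neighborhood of $p$ in $C$. There is an open set $U$ in $C$ with $p\in U\subset V$, $\partial U\subset M_m$ and $\dim\partial U\le2m-2$.
\end{proposition}

\begin{proof}
Let $C_m=C\cap M_m$. This is a compact set, and by Lemma~\ref{lem:cells}(ii) it is the union of the countably many compacta $C\cap D$, where $D$ is a cell in $H_1\cup\dots\cup H_m$. So $\dim C_m\le2m-1$ by the sum theorem.

\emph{The decomposition.} By Lemma~\ref{lem:cells} each component of $C$ lies in a single cell. Hence it either lies in $C_m$, or it is disjoint from $C_m$ and lies in a cell of $H_n$ with $n>m$. Let $\mathcal G$ be the decomposition of $C$ into the single points of $C_m$ and the components of $C$ disjoint from $C_m$.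

\emph{Claim. The equivalence relation given by $\mathcal G$ is closed in $C\times C$.} Let $a_i,b_i\in E_i\in\mathcal G$, $a_i\to a$ and $b_i\to b$. If infinitely many $E_i$ are singletons, then $a=b$. Otherwise we may assume that each $E_i$ is a component of $C$ disjoint from $C_m$, contained in an $(n_i,l_i)$-cell with $n_i>m$. By (F8), $a$ and $b$ lie in the same component $F$ of $C$. If $F$ is disjoint from $C_m$, then $F\in\mathcal G$, as required. So let $F\subset C_m$. We show that $a=b$, and for this it suffices that $\operatorname{diam}E_i\to0$ along a subsequence. Recall that $\operatorname{diam}E_i<2^{-n_i-l_i}$. If the sequence $(n_i)$ is unbounded, we are done. If it is bounded, pass to a subsequence with $n_i=n$ constant, $n>m$. Then $s_n(a_i)\to s_n(a)=0$, because $a\in M_m$ and $n>m$. Since $s_n(a_i)\in J_{l_i}$, we have $s_n(a_i)>1/(l_i+1)$. It follows that $l_i\to\infty$ and $\operatorname{diam}E_i\to0$. This proves the claim.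

\emph{The quotient.} By the claim and (F8), $C'=C/\mathcal G$ is compact and metrizable. Let $\pi:C\to C'$ be the quotient map. It is injective on $C_m$, hence an embedding of $C_m$, and
\[
\pi^{-1}(\pi(C_m))=C_m,\qquad \pi^{-1}(\pi(p))=\{p\}.
\]
Let $Z=C'\setminus\pi(C_m)$. This set is open in $C'$, hence $\sigma$-compact. Since $\mathcal G$ refines the decomposition of $C$ into components, there is a natural continuous map from $C'$ to the space of components of $C$. It is injective on $Z$, as the points of $Z$ correspond to different components of $C$. So it embeds each compact subset of $Z$ in a zero-dimensional space, and $\dim Z\le0$ by (F2).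

\emph{The boundary.} Since $\dim\pi(C_m)\le2m-1$, the decomposition theorem (F3) gives $\pi(C_m)=A\cup B$ with $\dim A\le0$ and $\dim B\le2m-2$. We have $\dim(A\cup Z)\le0$ by the sum theorem: $A=(A\cup Z)\cap\pi(C_m)$ is closed in $A\cup Z$, and $Z$ is the union of countably many sets closed in $C'$. The set $V'=C'\setminus\pi(C\setminus V)$ is an open neighborhood of $\pi(p)$, because $\pi$ is a closed map and $\pi^{-1}(\pi(p))=\{p\}\subset V$; and $\pi^{-1}(V')\subset V$. By the separation theorem (F4), applied to the closed sets $\{\pi(p)\}$ and $C'\setminus V'$, there is an open set $U'$ with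
\[
\pi(p)\in U'\subset V'\quad\text{and}\quad \partial U'\cap(A\cup Z)=\emptyset .
\]
So $\partial U'\subset B$. Let $U=\pi^{-1}(U')$. Then $p\in U\subset V$ and $\partial U\subset\pi^{-1}(\partial U')\subset\pi^{-1}(B)\subset C_m$. As $\pi$ embeds $C_m$, it embeds $\partial U$ in $\partial U'\subset B$, and $\dim\partial U\le2m-2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(i) and Theorem~\ref{thm:strong}(ii)]
Let $C\subset H$ be compact. By Proposition~\ref{prop:compact}, each point of $C$ has arbitrarily small open neighborhoods in $C$ with finite-dimensional boundary. So $\operatorname{ind}C\le\omega$.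

Let $A,B\subset C$ be closed and disjoint. By compactness, $A$ is covered by finitely many open sets $U_1,\dots,U_r$ of $C$ with $\overline{U_i}\cap B=\emptyset$ and $\dim\partial U_i<\omega$. For $U=U_1\cup\dots\cup U_r$ we have $A\subset U$ and $\overline U\cap B=\emptyset$. By the sum theorem $\partial U\subset\partial U_1\cup\dots\cup\partial U_r$ is finite-dimensional, so $\operatorname{Ind}\partial U<\omega$. Hence $\operatorname{Ind}C\le\omega$.
\end{proof}

With Lemma~\ref{lem:cells} and Section~\ref{sec:gdelta}, this completes the proof of Theorems~\ref{thm:main} and~\ref{thm:strong}.

\begin{remark}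
The claim in the proof of Proposition~\ref{prop:compact} is the place where we use that, for fixed $n$, the cells shrink as $s_n\to0$. Suppose the grids in $I^{2n-1}$ were the same for all $l$. Let $L\times\{q\}$ be a nondegenerate segment in a cell of $H_1$, so short that $L\times\{q\}\times\{0\}$ lies in one cube $R$ of the grid in $I^3$, and let $q_i\to0$ be heights with $R\times\{q_i\}\subset H_2$. Then the compact set consisting of $L\times\{q\}\times\{(0,0)\}\subset M_1$ and the segments $L\times\{q\}\times\{(0,q_i)\}$, $i\ge1$, lies in $H$. For $m=1$ the latter segments are elements of $\mathcal G$ converging to a nondegenerate segment whose points are single elements of $\mathcal G$, and the relation is not closed.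
\end{remark}

\section{The bound $\omega$ is optimal}\label{sec:sharp}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
(ii) By the sum theorem (F2), $\operatorname{ind}X=\dim X\le n$.

(i) Let $p\in X$, and let $V_1\supset V_2\supset\cdots$ be closed neighborhoods of $p$ with diameters tending to $0$. Suppose that every $V_j$ contains a compact set $C_j$ with $\dim C_j\ge j$. Every neighborhood of $p$ contains all but finitely many $C_j$, so $\{p\}\cup\bigcup_jC_j$ is a compact subset of $X$. It is not finite-dimensional, contrary to the assumption. So there is $j$ such that all compact subsets of $V_j$ have dimension $<j$. Being closed in $X$, $V_j$ is $\sigma$-compact, so $\dim V_j<j$ by (F2). If $U$ is an open neighborhood of $p$ so small that $\overline U\subset V_j$, then $\partial U\subset V_j$ has dimension $<j$. As $p$ was arbitrary, $\operatorname{ind}X\le\omega$.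
\end{proof}

Here $\sigma$-compactness is used to pass from the compact subsets of $V_j$ to $V_j$; the space $E$ mentioned in Section~1 shows that it cannot be dropped.

\begin{thebibliography}{9}
\bibitem{E} Engelking, \emph{Theory of Dimensions, Finite and Infinite}.
\bibitem{PP} El\.zbieta Pol and Roman Pol, \emph{On Closed Mappings of Sigma-Compact Spaces and Dimension}, arXiv:1706.04398 (2017).
\end{thebibliography}

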